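\title{A convex body whose no-$\beta$ McMullen game is not equivalent to the perfect set game}

\begin{abstract}
In the no-$\beta$ McMullen game for a compact convex set $P\subseteq\mathbb R^d$ with nonempty interior, one player plays a decreasing sequence of translated and scaled copies of $P$ and aims at a target set, while the other deletes a smaller copy at each turn. We show that this game need not be equivalent to the perfect set game: for every $d\ge4$ there is a $P$ for which the deleting player wins when the target is a circle. We also prove equivalence, in every dimension, under an explicit condition on the longest chords of $P$. The condition covers all norms, all strictly convex $P$, and all $P$ with no longest chord inside $\partial P$. We do not decide the case $d=3$. The base theory is $\mathsf{ZF}+\mathsf{DC}$.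
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge1$ and let $P\subseteq\mathbb R^d$ be a \emph{convex body}, that is, a compact convex set with nonempty interior. A \emph{copy} of $P$ is a set $x+\rho P$ with $x\in\mathbb R^d$ and $\rho>0$; the number $\rho$ is its \emph{radius}. For a target set $A\subseteq\mathbb R^d$, the \emph{no-$\beta$ McMullen game} $G_P(A)$ is played by two players who alternately choose copies $P_n=x_n+\rho_nP$, $n=0,1,2,\dots$. Player $\mathbf I$ (she) makes the even moves and player $\mathbf{II}$ (he) makes the odd moves, subject to the rules
\[
0<\rho_{2n+1}<\rho_{2n},\qquad P_{2n+2}\subseteq P_{2n}\setminus P_{2n+1}.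
\]
The second rule binds $\mathbf I$ only: the set $P_{2n+1}$ need not be contained in $P_{2n}$. The first player to break a rule loses. If both follow the rules, $\mathbf I$ wins the run if $\bigcap_nP_{2n}\cap A\ne\emptyset$, and $\mathbf{II}$ wins otherwise. When $P$ is the closed unit ball of a norm, this is the no-$\beta$ McMullen game for that norm.

So $\mathbf I$ zooms in on a point of $A$, and $\mathbf{II}$ obstructs her by deleting a copy that may be placed anywhere and may be almost, but not quite, as large as her current set. Recall that a set is \emph{perfect} if it is closed and has no isolated points; ``countable'' includes finite and empty.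

\begin{definition}\label{def:equiv}
The no-$\beta$ McMullen game for $P$ is \emph{equivalent to the perfect set game} if for every $A\subseteq\mathbb R^d$ both of the following hold:
\begin{itemize}
\item $\mathbf I$ has a winning strategy in $G_P(A)$ if and only if $A$ contains a nonempty perfect set;
\item $\mathbf{II}$ has a winning strategy in $G_P(A)$ if and only if $A$ is countable.
\end{itemize}
\end{definition}

For such a $P$ the game measures only the size of the target: whenever one of the players has a winning strategy in $G_P(A)$, the set $A$ is countable or contains a nonempty perfect set. We work in $\mathsf{ZF}+\mathsf{DC}$. It is known that the game is equivalent to the perfect set game when $P$ is strictly convex, when $P$ is a polytope, and when $d=2$. The following question comes from Crone, Fishman and Jackson \cite{CFJ}.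

\begin{quote}
\emph{Is the no-$\beta$ McMullen game equivalent to the perfect set game for every convex body $P\subseteq\mathbb R^d$, in particular for $d>2$?}
\end{quote}

One would guess that it is. Two of the four implications in Definition~\ref{def:equiv} hold for every $P$ (Proposition~\ref{prop:easy}). The other two say that $\mathbf{II}$ cannot clear a large target out of $\mathbf I$'s way, and this is plausible because a smaller copy never covers a larger one. The known cases, which include both the roundest and the flattest bodies, point the same way. Nevertheless the answer is no.

Let $d=4+m$ with $m\ge0$, and write points of $\mathbb R^d=\mathbb R^2\times\mathbb R^2\times\mathbb R^m$ as $(h,w,k)$. For $w\in\mathbb R^2$ put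
\[
N(w)=\begin{pmatrix}w_1&w_2\\ w_2&-w_1\end{pmatrix},\qquad M(w)=2I+N(w),
\]
and let
\begin{equation}\label{eq:P}
P=\{(h,w,k):\ |w|\le1,\ \ h^TM(w)^{-1}h\le1,\ \ k\in[-1,1]^m\}.
\end{equation}
A circle contained in a plane $\mathbb R^2\times\{(w_0,k_0)\}$ is called \emph{horizontal}.

\begin{theorem}\label{thm:counter}
Let $d\ge4$. The set $P$ in \eqref{eq:P} is a convex body. If $A$ is contained in a countable union of horizontal circles, then $\mathbf{II}$ has a winning strategy in $G_P(A)$. In particular, if $A$ is a single horizontal circle, then $A$ is uncountable and perfect, $\mathbf{II}$ has a winning strategy, and $\mathbf I$ has none. Hence for every $d\ge4$ there is a convex body $P\subseteq\mathbb R^d$ whose no-$\beta$ McMullen game is not equivalent to the perfect set game.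
\end{theorem}

Both clauses of Definition~\ref{def:equiv} fail for this $P$. The feature of $P$ that matters is the position of its longest chords. For an arbitrary convex body $P$ and a unit vector $v$ let
\[
\ell(v)=\max\{t:\ a\in P\text{ and }a+tv\in P\text{ for some }a\}=\max\{t:\ tv\in P-P\};
\]
the maximum exists because $P-P$ is compact, and it is positive because $P$ has interior points. A \emph{longest chord in direction $v$} is a segment $[a,a+\ell(v)v]\subseteq P$. We write $B(p,r)$ for the open Euclidean ball and consider the condition
\begin{quote}
\textbf{(H)}\quad There is $r>0$ such that every direction $v$ has a longest chord containing a point $p$ with $B(p,r)\subseteq P$.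
\end{quote}

\begin{theorem}\label{thm:positive}
Let $d\ge1$. If the convex body $P\subseteq\mathbb R^d$ satisfies \textup{(H)}, then the no-$\beta$ McMullen game for $P$ is equivalent to the perfect set game. Condition \textup{(H)} holds if
\begin{enumerate}
\item[\textup{(1)}] $P$ is centrally symmetric (so the game is equivalent to the perfect set game for every norm on every $\mathbb R^d$), or
\item[\textup{(2)}] no longest chord of $P$ is contained in $\partial P$ (for example, if $P$ is strictly convex).
\end{enumerate}
\end{theorem}

For $d=1$ the convex bodies are intervals, which are polytopes, and the case $d=2$ is known. We do not decide whether the game is equivalent to the perfect set game for every convex body in $\mathbb R^3$.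

Longest chords enter for the following reason. If two target points are the ends of a longest chord of $\mathbf I$'s set, then no smaller copy contains both, so one of them survives $\mathbf{II}$'s reply. What $\mathbf I$ can do near the surviving point depends on whether the chord runs through the interior of her set or along its boundary. Section~\ref{sec:positive} treats the first situation and proves Theorem~\ref{thm:positive}. Section~\ref{sec:counter} exploits the second and proves Theorem~\ref{thm:counter}; its proofs rely only on Section~\ref{sec:basic}.

\section{Halving moves and the two general implications}\label{sec:basic}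

In this section $P$ is an arbitrary convex body. Since $x+\rho(P+t)=(x+\rho t)+\rho P$, translating $P$ changes neither the copies nor their radii, hence not the game. We therefore assume from now on that $0\in\operatorname{int}P$.

A copy $Q=x+\rho P$ has volume $\rho^d\operatorname{vol}P$, so it determines its radius $\rho(Q)=\rho$, and
\begin{equation}\label{eq:mono}
Q'\subseteq Q\ \Longrightarrow\ \rho(Q')\le\rho(Q).
\end{equation}
It also determines $x$, because a nonempty bounded set is not invariant under a nonzero translation. We may thus regard moves as sets. We use the letter $Q$ for moves of $\mathbf I$ and $R$ for replies of $\mathbf{II}$. The following textbook facts will be used.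
\begin{itemize}
\item[(F1)] Disjoint nonempty compact convex sets $K,K'\subseteq\mathbb R^d$ are strictly separated: there is a linear functional $\varphi$ with $\max_K\varphi<\min_{K'}\varphi$.
\item[(F2)] If $K$ is convex, $a\in K$ and $q\in\operatorname{int}K$, then every point of $[a,q]$ other than $a$ lies in $\operatorname{int}K$. In particular a convex body is the closure of its interior.
\item[(F3)] If $K$ is a convex body with $K=-K$, then the gauge $v\mapsto\min\{t\ge0:v\in tK\}$ is a norm, hence continuous.
\item[(F4)] If $F\subseteq\mathbb R^d$ is perfect and an open set $B$ meets $F$, then $F\cap B$ is uncountable.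
\item[(F5)] $\mathsf{DC}$ states that if every element of a set $X$ has a successor with respect to a relation on $X$, then every element starts an infinite sequence in which each term is a successor of the previous one. It implies countable choice, and hence that a countable union of countable sets is countable.
\end{itemize}

Neither player can be left without a legal move. This is clear for $\mathbf{II}$. If $\rho(R)<\rho(Q)$, then the open set $\operatorname{int}Q\setminus R$ is nonempty, since otherwise (F2) gives $Q\subseteq R$ against \eqref{eq:mono}; and a nonempty open set contains a copy. Also, at most one player has a winning strategy, since two strategies can be played against each other. A strategy is a function defined on uncountably many positions, and $\mathsf{DC}$ does not allow us to choose a move at each of them. So every strategy below is given by an explicit rule, or by a rule that refers to countably many objects chosen in advance.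

The rules do not require the radii to tend to $0$, but $\mathbf{II}$ can force this. His reply $x+\frac\rho2P$ to the move $x+\rho P$ is called the \emph{halving move}.

\begin{lemma}\label{lem:halving}
If $x'+\rho'P\subseteq(x+\rho P)\setminus(x+\frac\rho2P)$, then $\rho'<\rho/2$.
\end{lemma}

\begin{proof}
Applying the map $y\mapsto(y-x)/\rho$ we may assume $x=0$ and $\rho=1$. Let $Q'=x'+\rho'P$. By (F1) there is a linear functional $\varphi$ with $\max_{P/2}\varphi<\min_{Q'}\varphi$, and $\varphi\neq0$. Put $\lambda=\max_P\varphi$ and $\mu=\min_P\varphi$; then $\lambda>0>\mu$ because $0\in\operatorname{int}P$. On $Q'$ we have $\lambda/2<\varphi\le\lambda$, while the values of $\varphi$ on $Q'$ fill an interval of length $\rho'(\lambda-\mu)$. Hence $\rho'(\lambda-\mu)<\lambda/2$, and $\rho'<\frac{\lambda}{2(\lambda-\mu)}<\frac12$.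
\end{proof}

\begin{proposition}\label{prop:easy}
For every convex body $P$ and every $A\subseteq\mathbb R^d$:
\begin{enumerate}
\item[\textup{(a)}] if $A$ is countable, then $\mathbf{II}$ has a winning strategy in $G_P(A)$;
\item[\textup{(b)}] if $\mathbf I$ has a winning strategy in $G_P(A)$, then $A$ contains a nonempty perfect set.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $A\subseteq\{a_0,a_1,\dots\}$, and let $\mathbf{II}$ play $P_{2n+1}=a_n+\frac12\rho_{2n}P$. This set contains $a_n$, so $a_n\notin P_{2n+2}$ for every $n$.

(b) Fix a winning strategy for $\mathbf I$. For each finite binary string $s$ we define a position $p_s$ that follows the strategy and ends with a move $Q_s$ of $\mathbf I$. The position $p_\emptyset$ consists of her first move. Given $p_s$, let $\mathbf{II}$ make the halving move; her reply is $Q_{s0}$, and this defines $p_{s0}$. To obtain a second extension disjoint from the first, return to $p_s$ and let $\mathbf{II}$ delete $Q_{s0}$ itself. This is legal because $\rho(Q_{s0})<\rho(Q_s)/2$ by Lemma~\ref{lem:halving}. Her reply $Q'$ lies in $Q_s\setminus Q_{s0}$. Let $\mathbf{II}$ now make the halving move; her reply is $Q_{s1}\subseteq Q'$,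 and this defines $p_{s1}$. Thus $Q_{s0}$ and $Q_{s1}$ are disjoint subsets of $Q_s$, and by Lemma~\ref{lem:halving} and \eqref{eq:mono} their radii are less than $\rho(Q_s)/2$.

For $\alpha\in2^\omega$ the positions $p_{\alpha|n}$ extend one another and form a legal run following the strategy. The intersection of $\mathbf I$'s moves in this run is $\bigcap_nQ_{\alpha|n}$, a single point $f(\alpha)$, and $f(\alpha)\in A$ because she wins. If $\alpha|n=\alpha'|n$, then $|f(\alpha)-f(\alpha')|\le2^{-n}\operatorname{diam}Q_\emptyset$, so $f$ is continuous; and $f$ is injective because $Q_{s0}\cap Q_{s1}=\emptyset$. The image of $f$ is compact, and it has no isolated point since $2^\omega$ has none and $f$ is continuous and injective.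
\end{proof}

\section{Longest chords through the interior}\label{sec:positive}

\subsection{Secure copies}

By Proposition~\ref{prop:easy}, two implications remain, and both require good moves for $\mathbf I$. After her move $Q$ and the reply $R$, she wants a target point to survive. If it survives in $\operatorname{int}Q\setminus R$, then a whole neighborhood of it is at her disposal and the earlier moves no longer constrain her. This suggests the following notion.

\begin{definition}\label{def:secure}
A copy $Q$ is \emph{secure for a set $E$} if $E\cap\operatorname{int}Q$ is not contained in any copy of smaller radius. The body $P$ has \emph{property} (S) if for every open set $O$ and every uncountable $E\subseteq O$ there is a copy $Q\subseteq O$ that is secure for $E$.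
\end{definition}

A copy that is secure for $E$ meets $E$, and it is secure for every superset of $E$. A \emph{rational ball} is an open ball with rational center and rational radius; we fix an enumeration of the rational balls.

\begin{lemma}\label{lem:reduction}
If $P$ has property \textup{(S)}, then the no-$\beta$ McMullen game for $P$ is equivalent to the perfect set game.
\end{lemma}

\begin{proof}
\emph{If $A$ contains a nonempty perfect set $F$, then $\mathbf I$ has a winning strategy.} Let $B_0,B_1,\dots$ be the rational balls that meet $F$. Each $F\cap B_i$ is uncountable by (F4). By (S) and countable choice, fix for each $i$ a copy $Q^i\subseteq B_i$ that is secure for $F\cap B_i$, hence for $F$. Player $\mathbf I$ uses only these copies, and starts with $Q^0$. Suppose that $P_{2n}=Q^i$ and that $\mathbf{II}$ replies with $R$, of smaller radius. The open set $\operatorname{int}Q^i\setminus R$ contains a point of $F$, so it contains a ball $B_j$ of radius less than $2^{-n}$. She plays $Q^j$ for the least such $j$, which is legal since $Q^j\subseteq B_j$. Her moves are nested compact sets that meet $F$ and have diameters tending to $0$. Their intersection is therefore a single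 point at distance $0$ from the closed set $F$, that is, a point of $F\subseteq A$.

\emph{If $\mathbf{II}$ has a winning strategy $\sigma$, then $A$ is countable.} Call a finite sequence $p$ of legal moves of $\mathbf I$ against $\sigma$ a \emph{node}. Put $O_\emptyset=\mathbb R^d$, and for $p\ne\emptyset$ put $O_p=\operatorname{int}Q\setminus R$, where $Q$ is the last move in $p$ and $R$ is the reply of $\sigma$; as $\sigma$ is winning, the reply is legal, so $\rho(R)<\rho(Q)$. The set $O_p$ is open, and every copy $Q'\subseteq O_p$ is a legal next move, which gives a node $p^\frown Q'$. The points that $\mathbf I$ can keep in the interior for one more round form the open set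
\[
V_p=\bigcup\{O_{p^\frown Q'}:\ Q'\subseteq O_p\text{ a copy}\}.
\]
For every node $p$ the set $E_p=(A\cap O_p)\setminus V_p$ is countable. Otherwise (S) gives a copy $Q'\subseteq O_p$ that is secure for $E_p$. Then some point of $E_p\cap\operatorname{int}Q'$ lies outside the reply of $\sigma$ to $p^\frown Q'$. This point is in $O_{p^\frown Q'}\subseteq V_p$, which is absurd.

There are uncountably many nodes, so we cannot take the union of all $E_p$. But the sets $O_{p^\frown Q'}$ are open, and therefore countably many of them cover $V_p$. Call a rational ball $B$ \emph{available at $p$} if $B\subseteq O_{p^\frown Q'}$ for some copy $Q'\subseteq O_p$. We build a tree $T$ of nodes, indexed by finite sequences of rational balls. The root is $\emptyset$. The children of $p\in T$ are the nodes $p^\frown Q'_B$, where for each $B$ available at $p$ we choose one witness $Q'_B$. Countable choice produces each level from the previous one, and $\mathsf{DC}$ produces all levels. Every $x\in V_p$ lies in some ball $B$ available at $p$, and $B\subseteq O_{p^\frown Q'_B}$; so the sets $O_q$ with $q$ a child of $p$ cover $V_p$.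

The set $A^*=\bigcup_{p\in T}E_p\subseteq A$ is countable by (F5). Suppose $x\in A\setminus A^*$. Then $x\in O_\emptyset$, and whenever $x\in O_p$ with $p\in T$ we have $x\in V_p$, so $x\in O_q$ for a child $q$ of $p$; take the one whose index ball comes first. This yields a legal run following $\sigma$ with $x\in\bigcap_nP_{2n}\cap A$, so $\sigma$ loses this run, a contradiction. Hence $A=A^*$ is countable.
\end{proof}

\subsection{The interval}

It remains to find secure copies. The case $d=1$ shows how.

\begin{example}\label{ex:interval}
Let $P=[-1,1]$, so that the copies are the nondegenerate compact intervals. Let $O$ be an open interval and let $E\subseteq O$ be uncountable. If $x\in E$ is not a limit of points of $E$ from the right, there is a rational $q>x$ with $E\cap(x,q)=\emptyset$, and a given $q$ serves at most one $x\in E$. So only countably many points of $E$ fail to be limits from the right, and by reflection only countably many fail to be limits from the left. Pick $x<y$ in $E$ that are limits from both sides, and let $Q=[x,y]\subseteq O$. A closed set containing $E\cap(x,y)$ contains $x$ and $y$, and a shorter interval cannot contain both. So $Q$ is secure for $E$.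 The points $x,y$ must be chosen with this care: for the middle-thirds Cantor set and $x=\frac13$, $y=\frac23$, the interior of $[x,y]$ misses the set entirely.
\end{example}

In higher dimensions $Q$ will be a copy in which $[x,y]$ is a longest chord. Two things change. First, ``limit from the right'' must be replaced by ``limit from inside $Q$''. Condition (H) provides cones of a fixed opening angle at the two ends of the chord that point along the chord into the interior, so it suffices that $x$ and $y$ be limits of $E$ within these cones. Second, the points of $E$ that are not limits within a given cone need not be countable: if $E$ lies on a line and the cone misses the direction of the line, then no point is such a limit. In that case, however, we can pass to an uncountable subset of $E$ that has no chord at all in the directions of the cone, and those directions are never needed.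

\subsection{Secure copies under (H)}

\begin{lemma}\label{lem:HS}
Condition \textup{(H)} implies property \textup{(S)}.
\end{lemma}

\begin{proof}
Let $O$ be open and $E\subseteq O$ uncountable. The set $O$ is a countable union of compact sets, so by (F5) one of them, $K$, meets $E$ in an uncountable set. Replacing $E$ by $E\cap K$, we assume $E\subseteq K\subseteq O$. Let $r$ be as in (H), let $\Delta=\operatorname{diam}P$, and fix $\delta\in(0,\pi/2)$ with $\sin\delta<r/\Delta$. Cover the unit sphere by finitely many sets $U_1,\dots,U_J$ such that any two vectors in the same $U_j$ make an angle less than $\delta$, and let $\Gamma_j=\{tu:t>0,\ u\in U_j\}$. The angle $\delta$ has to be fixed before the direction of the chord is known; this is why (H) asks for one $r$ for all directions.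

\emph{Step 1: trimming.} We define uncountable sets $E=E_0\supseteq E_1\supseteq\dots\supseteq E_J$. Given $E_{j-1}$, let $Z_j$ be the set of $x\in E_{j-1}$ such that
\begin{equation}\label{eq:empty}
E_{j-1}\cap(x+\eta\Gamma_j)\cap B(x,1/n)=\emptyset
\end{equation}
for some sign $\eta\in\{1,-1\}$ and some $n\ge1$.
\begin{itemize}
\item[($\alpha$)] Suppose $Z_j$ is uncountable. By (F5) there are $\eta$ and $n$ such that \eqref{eq:empty} holds for uncountably many $x\in E_{j-1}$. Covering $\mathbb R^d$ by countably many sets of diameter less than $1/n$, we find an uncountable set $E_j$ of such points with diameter less than $1/n$. For distinct $x,y\in E_j$, condition \eqref{eq:empty} at $x$ gives $y-x\notin\eta\Gamma_j$, and at $y$ it gives $x-y\notin\eta\Gamma_j$. So $y-x\notin\Gamma_j\cup(-\Gamma_j)$.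
\item[($\beta$)] Suppose $Z_j$ is countable. Put $E_j=E_{j-1}\setminus Z_j$. Every $x\in E_j$ is a limit of points of $E\cap(x+\Gamma_j)$ and a limit of points of $E\cap(x-\Gamma_j)$.
\end{itemize}
The set $E_J$ is an infinite subset of the compact set $K$, so it contains distinct points $x,y$ at arbitrarily small distance. Take such a pair, let $v=(y-x)/|y-x|$, and choose $j$ with $v\in U_j$. Since $x,y\in E_j$ and $y-x\in\Gamma_j$, case ($\alpha$) did not occur at stage $j$. Hence
\begin{equation}\label{eq:limits}
x\in\overline{E\cap(x+\Gamma_j)},\qquad y\in\overline{E\cap(y-\Gamma_j)}.
\end{equation}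

\emph{Step 2: the copy.} By (H) there is a longest chord $[a,a']$, $a'=a+\ell(v)v$, with a point $p\in[a,a']$ such that $B(p,r)\subseteq P$. Put $\rho=|y-x|/\ell(v)$ and $Q=(x-\rho a)+\rho P$. The map $q\mapsto x-\rho a+\rho q$ sends $P$ onto $Q$, $a$ to $x$, and $a'$ to $x+\rho\ell(v)v=y$. If a copy $x'+\rho'P$ contains $x$ and $y$, then $(x-x')/\rho'$ and $(y-x')/\rho'$ are points of $P$ with difference $(|y-x|/\rho')v$, so $|y-x|/\rho'\le\ell(v)$, that is, $\rho'\ge\rho$. Thus no copy of smaller radius contains both $x$ and $y$. Since $P$ is closed, $p\pm rv\in P$, so $\ell(v)\ge2r$ and $\operatorname{diam}Q=\rho\Delta\le\Delta|y-x|/(2r)$. As $x\in K\cap Q$ and $K$ is a compact subset of the open set $O$, we have $Q\subseteq O$ once $|y-x|$ is below a bound that depends only on $K$, $O$, $r$ and $\Delta$.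

\emph{Step 3: the cones point into the interior.} The point $a$ is not interior to $P$, since otherwise the chord could be prolonged beyond $a$. So $L=|p-a|$ satisfies $0<L\le\Delta$, and $p=a+Lv$. Let $u\in U_j$ and let $\theta<\delta$ be the angle between $u$ and $v$. The point $a+(L\cos\theta)u$ is the foot of the perpendicular from $p$ to the line $a+\mathbb Ru$, so its distance from $p$ is $L\sin\theta\le\Delta\sin\delta<r$, and it lies in $\operatorname{int}P$. By (F2), $a+tu\in\operatorname{int}P$ for $0<t\le L\cos\theta$, in particular for $0<t\le L\cos\delta$. Transferring this to $Q$, every point of $x+\Gamma_j$ within distance $\rho L\cos\delta$ of $x$ lies in $\operatorname{int}Q$. At the other end, $L'=|p-a'|\in(0,\Delta]$, $p=a'-L'v$, and $-u$ makes the angle $\theta$ with $-v$; the same computation shows that every point of $y-\Gamma_j$ within distance $\rho L'\cos\delta$ of $y$ lies in $\operatorname{int}Q$. With \eqref{eq:limits} we obtain $x,y\in\overline{E\cap\operatorname{int}Q}$. A copy containing $E\cap\operatorname{int}Q$ is closed, so it contains $x$ and $y$, and its radius is at least $\rho$ by Step 2. Hence $Q$ is secure for $E$.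
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
The first statement follows from Lemmas~\ref{lem:HS} and~\ref{lem:reduction}. It remains to derive (H) from (1) and from (2).

(1) Translate $P$ so that $P=-P$. If $q\in\operatorname{int}P$, then $-q\in P$, so the midpoint $0$ is interior by (F2); fix $r>0$ with $B(0,r)\subseteq P$. If $a$ and $a+\ell(v)v$ lie in $P$, then so do
\[
\tfrac12\ell(v)v=\tfrac12\bigl((a+\ell(v)v)+(-a)\bigr)
\]
and its negative. So $[-\frac12\ell(v)v,\frac12\ell(v)v]$ is a longest chord in direction $v$ through $p=0$. The closed unit ball of a norm is a centrally symmetric convex body.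

(2) The set $P-P$ is a convex body symmetric about $0$, and for a unit vector $v$ its gauge at $v$ is $1/\ell(v)$. By (F3), $\ell$ is continuous on the unit sphere. Therefore the set of pairs $(a,v)$ with $|v|=1$, $a\in P$ and $a+\ell(v)v\in P$, which parametrizes all longest chords, is compact. On it the function
\[
(a,v)\longmapsto\max_{0\le t\le1}\operatorname{dist}\bigl(a+t\ell(v)v,\ \mathbb R^d\setminus P\bigr)
\]
is continuous, and it is positive because each longest chord contains a point of $P\setminus\partial P=\operatorname{int}P$. Its minimum $r>0$ witnesses (H). Finally, strict convexity means that $\partial P$ contains no nondegenerate segment, and longest chords are nondegenerate.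
\end{proof}

\section{Longest chords in the boundary}\label{sec:counter}

\subsection{A triangle}

By Theorem~\ref{thm:positive}, a counterexample must have a longest chord in its boundary. The simplest body of this kind shows what such a chord does to $\mathbf I$, and why it is not yet enough to defeat her.

\begin{example}\label{ex:triangle}
Let $P$ be (a translate of) the triangle with vertices $(-1,0)$, $(1,0)$, $(0,1)$. The horizontal chord at height $t$ has length $2(1-t)$, so the only longest horizontal chord is the base, which lies in $\partial P$; condition (H) fails. Let $A=[-1,1]\times\{0\}$.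

If a copy $Q$ meets the axis $\mathbb R\times\{0\}$ in a set shorter than its base, then $\mathbf{II}$ can delete $Q\cap A$ at once, with a smaller copy whose base contains this set. So $\mathbf I$ must play a copy $Q$ with its base on the axis. She is then \emph{locked}: $Q$ lies in the upper half-plane, so every copy $Q'\subseteq Q$ that meets the axis has its base on the axis.

The lock costs her nothing here. Let the base of $Q$ lie in $A$. A smaller copy $R$ misses an endpoint $u$ of the base; take the left one if possible. The set $u+2^{-j}(Q-u)$ is a copy contained in $Q$ by convexity, its base lies in the base of $Q$, and it misses the closed set $R$ for large $j$; she takes the least such $j$. The bases are nested compact subsets of $A$, so she wins.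
\end{example}

The last paragraph used only that the base is a longest chord, so for every convex body $\mathbf I$ wins when the target is a segment. To turn the lock into a trap we need a target on which the chords in a fixed direction cannot be found everywhere. A short arc of a circle is such a target: all its chords in a given direction cut off subarcs with the same midpoint, and $\mathbf{II}$ can delete that point. But a circle has chords in every direction $e$ of its plane, and $\mathbf I$ chooses which one to use. So every such direction must have all of its longest chords in $\partial P$, and the lock must remember $e$ up to sign. In \eqref{eq:P} the coordinate $h$ carries the circle and the coordinate $w$ carries this memory; the coordinate $k$ only fills up the dimension.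

\subsection{The body and its slices}

From now on $P$ is the set \eqref{eq:P}. Let $\mathbb D$ be the closed unit disc and $C$ the unit circle in $\mathbb R^2$. We write $g\cdot h$ for the Euclidean inner product. It is convenient to identify $(h_1,h_2)$ with $h_1+ih_2$. Since
\[
(w_1+iw_2)(h_1-ih_2)=(w_1h_1+w_2h_2)+i(w_2h_1-w_1h_2),
\]
we have $N(w)h=w\bar h$. Hence $N(w)^2h=w\,\overline{w\bar h}=|w|^2h$, and since $N(w)$ is symmetric with trace $0$, its eigenvalues are $\pm|w|$. So $M(w)$ has eigenvalues $2\pm|w|\in[1,3]$ for $w\in\mathbb D$, and
\begin{equation}\label{eq:eigen}
\frac{|h|^2}{3}\le\frac{|h|^2}{2+|w|}\le h^TM(w)^{-1}h\le|h|^2\qquad(w\in\mathbb D).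
\end{equation}

\begin{lemma}\label{lem:body}
$P$ is a convex body with $0\in\operatorname{int}P$, and its projection to the $w$-coordinate is $\mathbb D$.
\end{lemma}

\begin{proof}
For a positive definite symmetric matrix $M$ and vectors $g,h$,
\[
h^TM^{-1}h-(2g\cdot h-g^TMg)=(g-M^{-1}h)^TM(g-M^{-1}h)\ge0,
\]
with equality for $g=M^{-1}h$. So $P$ is the set of $(h,w,k)$ with $w\in\mathbb D$, $k\in[-1,1]^m$ and $2g\cdot h-g^TM(w)g\le1$ for all $g\in\mathbb R^2$. As $M(w)$ depends affinely on $w$, each of the last conditions defines a closed half-space or the whole space, so $P$ is closed and convex. By \eqref{eq:eigen},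
\[
\mathbb D\times\mathbb D\times[-1,1]^m\subseteq P\subseteq\sqrt3\,\mathbb D\times\mathbb D\times[-1,1]^m,
\]
which gives the remaining claims.
\end{proof}

For $b\in\mathbb D$ let $\Phi_b=\{h:h^TM(b)^{-1}h\le1\}$ be the slice of $P$ at level $w=b$, and for a unit vector $e$ let $b_e=e^2=(e_1^2-e_2^2,\,2e_1e_2)$, again a unit vector. Figure~\ref{fig:slices} shows the slices.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw[dashed] (0,0) circle (1);
\foreach \p/\q in {0/0,22.5/45,45/90,67.5/135,90/180,112.5/225,135/270,157.5/315}{
\begin{scope}[shift={(\q:1)},rotate=\p]
\draw[fill=gray!15] (0,0) ellipse (0.346 and 0.2);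
\draw[thick] (-0.346,0)--(0.346,0);
\end{scope}}
\draw[fill=gray!15] (0,0) circle (0.283);
\end{tikzpicture}
\caption{Slices of $P$. The dashed circle bounds the disc $|w|\le1$, and the ellipse $\Phi_b=\{h:h^TM(b)^{-1}h\le1\}$ is drawn, reduced, at the point $w=b$. At the center it is a disc of radius $\sqrt2$. On the boundary it has semi-axes $\sqrt3$ and $1$, and its major axis (thick) makes half a turn as $b$ goes once around.}
\label{fig:slices}
\end{figure}

\begin{lemma}\label{lem:slices}
\begin{enumerate}
\item[\textup{(a)}] For unit vectors $e,e'$ we have $b_e=b_{e'}$ if and only if $e'=\pm e$.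
\item[\textup{(b)}] If $e,f$ are orthogonal unit vectors, then $\Phi_{b_e}=\{\tau e+\zeta f:\ \tau^2/3+\zeta^2\le1\}$.
\item[\textup{(c)}] If $b\in\mathbb D$ and $h,h'\in\Phi_b$, then $|h'-h|\le2\sqrt3$. If $h'-h=2\sqrt3\,e$ with $|e|=1$, then $h+h'=0$ and $b=b_e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is the statement $e^2=e'^2\Leftrightarrow e'=\pm e$ for complex numbers.

(b) We have $N(b_e)e=e^2\bar e=e$ and $N(b_e)(ie)=e^2(-i\bar e)=-ie$. Since $f=\pm ie$, this gives $M(b_e)e=3e$ and $M(b_e)f=f$.

(c) By \eqref{eq:eigen}, $|h|,|h'|\le\sqrt3$, which gives the inequality. If $|h'-h|=2\sqrt3$, then $|h|=|h'|=\sqrt3$, and $|h+h'|^2=2|h|^2+2|h'|^2-|h'-h|^2=0$; so $h'=\sqrt3\,e$. Then $1=|h'|^2/3\le|h'|^2/(2+|b|)\le h'^TM(b)^{-1}h'\le1$. Thus $|b|=1$, and $e$ minimizes the quadratic form of $M(b)^{-1}$ on the unit circle, so it is an eigenvector of $M(b)^{-1}$ for the least eigenvalue $\frac13$. Now $M(b)e=3e$ means $b\bar e=e$, that is, $b=e^2$.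
\end{proof}

\begin{remark}\label{rem:Hfails}
A chord of $P$ in a direction $(e,0,0)$ lies in one slice. By Lemma~\ref{lem:slices} the longest ones have length $2\sqrt3$ and all lie at the level $w=b_e$, where $|w|=1$, hence in $\partial P$. So (H) fails in every horizontal direction.
\end{remark}

\subsection{Traces, the lock, and arcs}

Let $H=\mathbb R^2\times\{0\}\times\{0\}$ and $A_0=C\times\{0\}\times\{0\}$. The \emph{trace} of a copy $Q=(a,c,k)+\rho P$ is $S(Q)=\{h:(h,0,0)\in Q\}$. The point $(h,0,0)$ lies in $Q$ if and only if $((h-a)/\rho,-c/\rho,-k/\rho)\in P$. So if $Q$ meets $H$, then its \emph{level} $b(Q)=-c/\rho$ lies in $\mathbb D$ and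
\begin{equation}\label{eq:trace}
S(Q)=a+\rho\,\Phi_{b(Q)}.
\end{equation}
Conversely, for $a\in\mathbb R^2$, $\rho>0$ and $b\in\mathbb D$, the copy $(a,-\rho b,0)+\rho P$ has level $b$ and trace $a+\rho\Phi_b$. On the plane $H$ the players thus appear to play ellipses $a+\rho\Phi_b$. Player $\mathbf{II}$ may choose $b$ freely. Player $\mathbf I$ must nest her copies in $\mathbb R^d$, and this restricts her as in Example~\ref{ex:triangle}.

\begin{lemma}[Lock]\label{lem:lock}
Let $Q'\subseteq Q$ be copies that meet $H$. If $|b(Q)|=1$, then $b(Q')=b(Q)$.
\end{lemma}

\begin{proof}
Let $b,b'$ be the levels and $\rho,\rho'$ the radii. By Lemma~\ref{lem:body} the projections of $Q$ and $Q'$ to the $w$-coordinate are the discs $\rho(\mathbb D-b)$ and $\rho'(\mathbb D-b')$, and the second is contained in the first. On $\rho(\mathbb D-b)$ the function $w\mapsto w\cdot b$ has maximum $\rho(1-1)=0$. At the point $\rho'(b-b')$ of the second disc this gives $1-b'\cdot b\le0$. Hence $|b-b'|^2=1-2\,b\cdot b'+|b'|^2\le0$.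
\end{proof}

Let $x\ne y$ be points of $C$ with $s=\frac12|y-x|\le\frac12$. Put $e=(y-x)/|y-x|$ and $\bar m=\frac12(x+y)$. Since $|x|=|y|=1$, we have $\bar m\cdot e=0$ and $|\bar m|=\sqrt{1-s^2}>0$. Let $z=\bar m/|\bar m|$. The closed minor arc from $x$ to $y$ is
\begin{equation}\label{eq:arc}
\gamma(x,y)=\{\tau e+\sqrt{1-\tau^2}\,z:\ |\tau|\le s\},
\end{equation}
and $z$ is its midpoint. We call $s,e,\bar m,z$ the \emph{data} of the pair; exchanging $x$ and $y$ only changes the sign of $e$, and does not change $b_e$.

The next lemma is the tool of $\mathbf{II}$: the cheapest ellipse that contains $x$ and $y$ already contains the whole arc between them. The reason is that a short arc stays close to its chord, while the ellipse leaves the ends of its major axis at a right angle (Figure~\ref{fig:tight}).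

\begin{lemma}\label{lem:arc}
With the data above and $\rho=s/\sqrt3$, we have $\gamma(x,y)\subseteq\bar m+\rho\,\Phi_{b_e}$.
\end{lemma}

\begin{proof}
By \eqref{eq:arc} a point of the arc is $\bar m+\tau e+\zeta z$ with $|\tau|\le s$ and
\[
0\le\zeta=\sqrt{1-\tau^2}-\sqrt{1-s^2}=\frac{s^2-\tau^2}{\sqrt{1-\tau^2}+\sqrt{1-s^2}}\le\frac{s^2-\tau^2}{\sqrt3},
\]
because both roots are at least $\sqrt3/2$ when $s\le\frac12$. By Lemma~\ref{lem:slices}(b) the point lies in $\bar m+\rho\Phi_{b_e}$ if and only if $\tau^2/3+\zeta^2\le\rho^2=s^2/3$, that is, $3\zeta^2\le s^2-\tau^2$. This holds since $3\zeta^2\le(s^2-\tau^2)^2$ and $0\le s^2-\tau^2\le1$.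
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=6]
\draw[fill=gray!15] (0,0.9165) ellipse (0.4 and 0.231);
\draw (55:1) arc (55:125:1);
\draw[very thick] (66.42:1) arc (66.42:113.58:1);
\draw[dashed] (-0.4,0.9165)--(0.4,0.9165);
\draw[dashed] (-0.25,0.9682)--(0.25,0.9682);
\fill (-0.4,0.9165) circle (0.009) node[above left] {$x$};
\fill (0.4,0.9165) circle (0.009) node[above right] {$y$};
\fill (0,1) circle (0.009) node[above] {$z$};
\node at (0.6,0.76) {$C$};
\end{tikzpicture}
\caption{The ellipse with major axis $[x,y]$ and axis ratio $\sqrt3:1$ contains the arc of the unit circle $C$ from $x$ to $y$ (thick). Every chord of this arc parallel to $[x,y]$ (dashed) cuts off a subarc with the same midpoint $z$.}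
\label{fig:tight}
\end{figure}

\subsection{The strategy of player II}

Call a copy \emph{small} if its radius is at most $\frac14$. By \eqref{eq:mono} a copy contained in a small copy is small.

\begin{lemma}\label{lem:ends}
Let $Q$ be a small copy of radius $\rho$ such that $S(Q)\cap C$ has at least two points. There is a unique pair $\{x,y\}$ of distinct points of $S(Q)\cap C$ with $S(Q)\cap C\subseteq\gamma(x,y)$, and $s=\frac12|y-x|\le\sqrt3\rho<\frac12$.
\end{lemma}

\begin{proof}
By \eqref{eq:trace} and Lemma~\ref{lem:slices}(c), $S(Q)$ has diameter at most $2\sqrt3\rho\le\sqrt3/2<1$. This gives the bound on $s$ for every pair of points of $S(Q)\cap C$. Fix $x_0\in S(Q)\cap C$. Points of $C$ at angle $\theta\in[0,\pi]$ have distance $2\sin(\theta/2)$, so the compact set $S(Q)\cap C$ lies in the open arc of angles $(-\pi/3,\pi/3)$ around $x_0$. Let $x,y$ be its points of least and greatest angle. The arc between them has angular length less than $\pi$, so it is $\gamma(x,y)$. If $\{x',y'\}$ is another such pair, then $x',y'\in\gamma(x,y)$, so $\gamma(x',y')$ is the subarc of $\gamma(x,y)$ between them; it contains $x$ and $y$ only if $\{x',y'\}=\{x,y\}$.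
\end{proof}

The points $x,y$ are the \emph{ends} of $Q$. A small copy $Q$ of radius $\rho$ is \emph{tight} if $S(Q)\cap C$ has at least two points and its ends satisfy $|y-x|=2\sqrt3\rho$. If $Q$ is tight, then by Lemma~\ref{lem:slices}(c) no smaller copy contains both $(x,0,0)$ and $(y,0,0)$, so $\mathbf{II}$ cannot clear the circle in one move. In all other cases he can.

\begin{lemma}\label{lem:slack}
If a small copy $Q$ is not tight, there is an explicitly defined copy $R$ with $\rho(R)<\rho(Q)$ and $Q\cap A_0\subseteq R$.
\end{lemma}

\begin{proof}
Let $\rho=\rho(Q)$. If $S(Q)\cap C=\emptyset$, let $R$ be the halving move. If $S(Q)\cap C=\{x\}$, let $R=(x,0,0)+\frac\rho2P$. Otherwise let $x,y$ be the ends of $Q$, with data $s,e,\bar m,z$. Then $s\le\sqrt3\rho$ and equality fails, so $\rho_1=s/\sqrt3<\rho$. Let $R=(\bar m,-\rho_1b_e,0)+\rho_1P$. Its trace is $\bar m+\rho_1\Phi_{b_e}$, which contains $\gamma(x,y)\supseteq S(Q)\cap C$ by Lemma~\ref{lem:arc}. The copy $R$ depends only on the unordered pair $\{x,y\}$, which is determined by $Q$.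
\end{proof}

So $\mathbf I$ can survive only by playing tight copies, and a tight copy springs the lock.

\begin{lemma}\label{lem:tight}
Let $Q$ be tight, with ends $x,y$, and let $z$ be the midpoint of $\gamma(x,y)$. Every tight copy $Q'\subseteq Q$ contains $(z,0,0)$.
\end{lemma}

\begin{proof}
Let $Q=(a,c,k)+\rho P$ and let $s,e,\bar m,z$ be the data of its ends. The vectors $(x-a)/\rho$ and $(y-a)/\rho$ lie in $\Phi_{b(Q)}$ by \eqref{eq:trace}, and their difference is $2\sqrt3\,e$. Lemma~\ref{lem:slices}(c) gives $a=\bar m$ and $b(Q)=b_e$. Let $Q'$ have radius $\rho'$ and ends $x',y'$ with data $s',e',\bar m',z'$. The same lemma applied to $Q'$ gives $b(Q')=b_{e'}$ and $S(Q')=\bar m'+\rho'\Phi_{b_{e'}}$, and $\rho'=s'/\sqrt3$ by tightness. By Lemma~\ref{lem:arc}, $z'\in\gamma(x',y')\subseteq S(Q')$. It remains to show $z'=z$.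

Since $|b(Q)|=1$, Lemma~\ref{lem:lock} gives $b_{e'}=b_e$, so $e'=\pm e$ by Lemma~\ref{lem:slices}(a). The unit vectors $z$ and $z'$ are both orthogonal to $e$, so $z'=\pm z$. The points $x',y'$ lie in $S(Q)\cap C\subseteq\gamma(x,y)$, so $x'\cdot z>0$ and $y'\cdot z>0$ by \eqref{eq:arc}. Hence $\bar m'\cdot z>0$ and $z'=z$.
\end{proof}

\begin{lemma}\label{lem:onecircle}
Let $A'$ be a horizontal circle. From any position in which $\mathbf I$ has just moved, $\mathbf{II}$ can force by an explicit rule that after finitely many moves, and at least one, the current set of $\mathbf I$ is disjoint from $A'$.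
\end{lemma}

\begin{proof}
If $A'$ has center $q$ and radius $t$, the map $y\mapsto(y-q)/t$ sends $A'$ to $A_0$, sends copies to copies, and divides all radii by $t$. It therefore preserves the rules, and we may assume $A'=A_0$. Player $\mathbf{II}$ makes halving moves until the current set $Q$ of $\mathbf I$ is small; by Lemma~\ref{lem:halving} this happens after finitely many moves. If $Q$ is tight, he plays $(z,0,0)+\frac12\rho(Q)P$ with $z$ as in Lemma~\ref{lem:tight}. Her reply is a small copy contained in $Q$ that does not contain $(z,0,0)$, so it is not tight. In either case he now faces a small copy that is not tight, and he plays the copy $R$ of Lemma~\ref{lem:slack}. Her next set is disjoint from $A_0$.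
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The set $P$ is a convex body by Lemma~\ref{lem:body}. Let $A\subseteq\bigcup_{i\ge1}A_i$ with horizontal circles $A_i$, repetitions allowed. Player $\mathbf{II}$ applies Lemma~\ref{lem:onecircle} to $A_1$, then to $A_2$, and so on. Each stage is finite and has at least one move, so this defines a strategy, and no choice is used because all moves are explicit. Since the sets of $\mathbf I$ decrease, $\bigcap_nP_{2n}$ is disjoint from every $A_i$, and $\mathbf{II}$ wins. A circle is uncountable and perfect. For this target $\mathbf{II}$ has a winning strategy, so $\mathbf I$ has none.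
\end{proof}

\begin{remark}\label{rem:outside}
The strategy uses the freedom of $\mathbf{II}$ to play outside the sets of $\mathbf I$. Suppose $Q$ is tight with direction $e$, and her next set $Q'$ has ends with direction $e'\ne\pm e$. The copy $R$ that Lemma~\ref{lem:slack} assigns to $Q'$ meets $H$ and has level $b_{e'}\ne b_e=b(Q)$, so $R\not\subseteq Q$ by Lemma~\ref{lem:lock}. He can turn his ellipse to fit the new chord, and she cannot.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CFJ}
Logan Crone, Lior Fishman and Stephen Jackson,
\emph{The no-$\beta$ McMullen game and the perfect set property},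
arXiv:2110.03033 (2021).

\end{thebibliography}
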